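# The complexes $X_k$ do not embed topologically in $\mathbb R^4$

## 1. A guess about $X_k$, tested on linking numbers and small powers

We are given a family of finite 2-complexes $X_k$. For odd $k>1$ it is known that $X_k$ has zero van Kampen obstruction and yet does not embed piecewise linearly in $\mathbb R^4$. The question, from Avramidi and Nguyen Phan, "Fungible obstructions to embedding 2-complexes" (arXiv:2105.10984, 2021), is whether $X_k$ embeds *topologically*. The first guess is: no, and linking numbers should show it. We shall see that the answer "no" is right, and that the reason "linking numbers" covers only part of the cases.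

**Definition of $P_k$ and $M_k$.** For $k\ge2$, the $k$-fold pseudo-projective plane $P_k$ is a 2-disk whose boundary is identified by a degree-$k$ covering map of the circle. Let $D^2$ be a closed disk in the interior of the 2-cell, and let $M_k=P_k-\mathrm{int}\,D^2$. This is the mapping cylinder of the degree-$k$ covering of the circle, with free boundary circle $\partial D^2$. So $\pi_1(M_k)\cong\mathbb Z$, and the boundary circle is $k$ times a generator, up to sign. Example: $P_2$ is the real projective plane and $M_2$ is the Möbius band, whose boundary runs twice around the core.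

**Definition of $X_k$.** Let $\Delta_6^2$ be the 2-skeleton of the 6-simplex with vertices $x_0,\dots,x_6$, and let $\hat\Delta_6^2$ be a second copy, with vertices $\hat x_0,\dots,\hat x_6$.

1. Take $\Delta_6^2\sqcup\hat\Delta_6^2$ and insert an edge from $x_6$ to $\hat x_6$.
2. Remove the interiors of the triangles $x_4x_5x_6$ and $\hat x_4\hat x_5\hat x_6$. Let $\gamma$ be the loop that concatenates the loops $x_4x_5x_6$ and $\hat x_4\hat x_5\hat x_6$ via the edge $x_6\hat x_6$, which is traversed twice.
3. Attach $M_k$ along $\gamma$, that is, glue by a map of $\partial D^2$ that parametrizes $\gamma$.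

**Notation.** Write $T=x_4x_5x_6$ and $K=\Delta_6^2\setminus\mathrm{int}\,T$. Let $S=\partial(x_0x_1x_2x_3)\subset K$, a 2-sphere. Let $\ell$ be the loop $x_4x_5x_6$ based at $x_6$. Define $\hat T,\hat K,\hat S,\hat\ell$ likewise. Let $e$ be the edge path from $x_6$ to $\hat x_6$. Then
$$\gamma=\ell\cdot e\cdot\hat\ell\cdot e^{-1}.$$
Other orientation conventions only change the signs of the integers $a,b$ below. The loop $\gamma$ and the image of $M_k$ in $X_k$ are disjoint from $S\cup\hat S$.

**Three expectations.** Suppose $f:X_k\to\mathbb R^4\subset S^4$ is an embedding. Put $\Sigma=f(S)$, $\hat\Sigma=f(\hat S)$ and $C=S^4-(\Sigma\cup\hat\Sigma)$. One expects the following.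

- The loop $f(\ell)$ links $\Sigma$ an odd number $a$ of times, and $f(\hat\ell)$ links $\hat\Sigma$ an odd number $b$ of times. (In $\Delta_6^2$ the triangle $T$ and the sphere $S$ are forced to intersect oddly.)
- The loop $f(\gamma)$ is a $k$-th power in $\pi_1(C)$, since $M_k$ maps into $C$ and its boundary is $k$ times a generator.
- The loop $f(\ell)$ does not link $\hat\Sigma$, and $f(\hat\ell)$ does not link $\Sigma$. Indeed $\ell$ bounds the cone $x_0*\ell$, whose image misses $\hat\Sigma$, so $f(\ell)$ is null-homotopic off $\hat\Sigma$. The other case is the same.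

*Test: $k$ even.* Taking linking numbers with $\Sigma$, the loop $f(\gamma)$ gives $a$, which is odd, while a $k$-th power gives a multiple of $k$. This is a contradiction. The guess, with its reason, passes.

*Test: $k=3$.* Linking numbers say only that $3\mid a$ and $3\mid b$. So take $a=b=3$, and idealize: suppose that $\pi_1(C)$ is the free group $F$ on $x,y$, one meridian for each sphere, and that $f(\ell)$ and $f(e\hat\ell e^{-1})$ are exactly $x^3$ and $y^3$. Is $x^3y^3$ a cube in $F$? In $F_{ab}=\mathbb Z^2$ it is: $(3,3)=3\cdot(1,1)$. So linking numbers raise no objection.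

Go one step further. For a group $G$ set $\Gamma_1G=G$ and $\Gamma_{m+1}G=[G,\Gamma_mG]$. With $[v,u]=vuv^{-1}u^{-1}$ we have $vu=[v,u]uv$, and $[v,u]$ is central modulo $\Gamma_3$. Sorting the letters of $(uv)^k$ takes $\binom k2$ swaps, so
$$(uv)^k\equiv u^kv^k[v,u]^{k(k-1)/2}\pmod{\Gamma_3}.$$
For odd $k$ put $d=uv\,[v,u]^{-(k-1)/2}$. Then $d^k\equiv u^kv^k$ modulo $\Gamma_3$. Hence for odd $k$, whenever $k$ divides $a$ and $b$, the element $x^ay^b$ is a $k$-th power modulo $\Gamma_3F$ (take $u=x^{a/k}$, $v=y^{b/k}$). Not only linking numbers but also the first commutator quotient is silent.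

Now work modulo $\Gamma_4$, still with $k=a=b=3$. Send $x\mapsto1+X$, $y\mapsto1+Y$ in noncommutative power series over $\mathbb F_3$. Elements of $\Gamma_4F$ go to $1+(\text{words of length}\ge4)$ (Fact 7 below). Since we are in characteristic 3, $x^3y^3\mapsto(1+X^3)(1+Y^3)$, whose part in degrees $1,2,3$ is $X^3+Y^3$. If $d\mapsto1+D$, then $d^3\mapsto1+D^3$. Let $E=\epsilon X+\epsilon'Y$ be the linear part of $D$. If $x^3y^3\equiv d^3$ modulo $\Gamma_4F$, then $E^3=X^3+Y^3$. So $\epsilon^3=\epsilon'^3=1$. But $E^3$ also contains the word $XXY$ with coefficient $\epsilon^2\epsilon'\ne0$, a contradiction. So $x^3y^3$ is not a cube modulo $\Gamma_4F$.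

The guess "no" survives, but the obstruction sits deep in the lower central series, and how deep we must look will depend on $a$ and $b$, which we do not control. Two tasks remain. We must justify the idealization for an embedding that may be wild, at least modulo every $\Gamma_q$. And we must do the algebra for all $a,b$.

## 2. A statement about maps that keep two spheres clean

**Theorem 1.** *Let $k\ge2$. There is no continuous map $f:X_k\to\mathbb R^4$ such that*

1. *$f|_{S\sqcup\hat S}$ is injective;*
2. *$f(X_k\setminus(S\cup\hat S))\cap f(S\cup\hat S)=\emptyset$;*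
3. *$f(\sigma)\cap f(\tau)=\emptyset$ for any two disjoint 2-simplices $\sigma,\tau$ of $K$, and likewise for $\hat K$.*

*In particular, for every odd $k>1$ (indeed for every $k\ge2$), $X_k$ does not embed topologically in $\mathbb R^4$.*

A topological embedding satisfies (1)–(3), so the last sentence follows from the first. No tameness is assumed. From Section 4 on, $f$ is a map with (1)–(3); we derive a contradiction. By (1), $\Sigma=f(S)$ and $\hat\Sigma=f(\hat S)$ are disjoint, possibly wild, topological 2-spheres in $\mathbb R^4\subset S^4$. By (2), the compact set $f(M_k)$, the loops $f(\ell),f(\hat\ell)$ and the path $f(e)$ lie in $C=S^4-(\Sigma\cup\hat\Sigma)$.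

Here is a tempting first move: approximate $f$ by a PL map and quote the PL result. A close approximation keeps the images of *disjoint* simplices disjoint, because they have positive distance. But it may create intersections between simplices that share a vertex or an edge, and self-intersections of a single piece. So a PL approximation of an embedding need not be an embedding, and the move stops there. Approximation will give us the parity of $a$ and $b$, and nothing more.

## 3. Duality, van Kampen parity, and the lower central series

Homology is singular with integer coefficients.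

**Fact 2 (Alexander duality).** For nonempty compact $A\subsetneq S^4$, $\tilde H_i(S^4-A)\cong\tilde{\check H}{}^{3-i}(A)$.

No niceness of $A$ is needed. For $A$ a topological 2-sphere, $\tilde H_i(S^4-A)$ is $\mathbb Z$ for $i=1$ and $0$ otherwise. For $A$ a topological closed disk, all $\tilde H_i(S^4-A)$ vanish.

**Fact 3 (van Kampen, 1932; also Flores, 1933).** For any PL general position map $g:\Delta_6^2\to\mathbb R^4$, the total number of intersection points of $g(\sigma)$ and $g(\tau)$, summed over unordered pairs $\{\sigma,\tau\}$ of disjoint 2-simplices, is odd.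

*Example.* Put $x_i$ at the point $(t_i,t_i^2,t_i^3,t_i^4)$ with $t_0<\dots<t_6$, and extend linearly. A disjoint pair of triangles uses six of the seven points. Six such points have, up to scale, exactly one affine dependence, with coefficients $\lambda_i=\prod_{j\ne i}(t_i-t_j)^{-1}$ (products over the six points), whose signs alternate. A common point of two disjoint triangles is the same as an affine dependence that is nonnegative on one triple and nonpositive on the other, scaled so that the nonnegative coefficients sum to 1. So of the ten pairs of triangles on six given points, exactly one pair meets, namely the alternating one, and it meets in exactly one point. Seven choices of the omitted vertex give 7 intersection points, an odd number.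

**Fact 4 (Hopf).** For a path-connected open manifold $C$, $H_2(\pi_1(C))$ is a quotient of $H_2(C)$. (Up to homotopy $C$ is a CW complex. Attaching cells of dimension $\ge3$ turns it into a $K(\pi_1(C),1)$, and such cells can only make $H_2$ smaller.)

**Fact 5.** For any group $G$ and $m\ge1$, the left-normed commutators $[\dots[[g_1,g_2],g_3],\dots,g_m]$ induce a natural surjective homomorphism
$$(G_{ab})^{\otimes m}\to\Gamma_mG/\Gamma_{m+1}G.$$

*Proof.* Use induction on $m$; the case $m=1$ is clear. It suffices that $(c,g)\mapsto[c,g]$ gives a surjective homomorphism $\Gamma_m/\Gamma_{m+1}\otimes G_{ab}\to\Gamma_{m+1}/\Gamma_{m+2}$. We have $[cc',g]=c[c',g]c^{-1}\,[c,g]$ and $[c,gh]=[c,g]\,g[c,h]g^{-1}$, and conjugation acts trivially on the abelian group $\Gamma_{m+1}/\Gamma_{m+2}$. So the map is additive in each variable. If $c\in\Gamma_{m+1}$, the value is trivial. For fixed $c$, $g\mapsto[c,g]$ is a homomorphism to an abelian group, so it kills $\Gamma_2G$. Surjectivity holds because $\Gamma_{m+1}G$ is generated by the $[c,g]$ and their inverses. $\square$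

*Example.* If $G_{ab}$ is cyclic, generated by the class of $t$, then $\Gamma_2/\Gamma_3$ is generated by $[t,t]=1$. So $\Gamma_2G=\Gamma_3G$, and then $\Gamma_2G=\Gamma_qG$ for all $q\ge2$. Keep this example in mind.

**Fact 6 (Stallings, J. Algebra 2, 1965).** If $\phi:A\to B$ induces an isomorphism on $H_1$ and an epimorphism on $H_2$, then $A/\Gamma_qA\to B/\Gamma_qB$ is an isomorphism for all finite $q\ge1$.

*Why.* For normal $N\subset G$ there is a natural exact sequence $H_2(G)\to H_2(G/N)\to N/[G,N]\to H_1(G)\to H_1(G/N)$. For $N=\Gamma_qG$, $q\ge2$, the last map is an isomorphism, so $\Gamma_qG/\Gamma_{q+1}G$ is the cokernel of $H_2(G)\to H_2(G/\Gamma_qG)$. The case $q=1$ is trivial and $q=2$ is the assumption on $H_1$. If the statement holds for $q\ge2$, then $H_2(A/\Gamma_qA)\cong H_2(B/\Gamma_qB)$, and since $H_2(A)\to H_2(B)$ is onto, the two cokernels agree. The five lemma gives the statement for $q+1$.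

**Fact 7 (Magnus homomorphism).** Let $p$ be a prime, $R=\mathbb F_p\langle\langle X,Y\rangle\rangle$ the ring of noncommutative power series, and $I_q\subset R$ the ideal of series involving only words of length $\ge q$. Let $F$ be free on $x,y$, and let $\mu:F\to R^\times$ be given by $x\mapsto1+X$, $y\mapsto1+Y$. Then $\mu(\Gamma_qF)\subset1+I_q$.

*Proof.* A series with constant term 1 is invertible, with inverse given by the geometric series, so $1+I_q$ is a group. If $u\in1+I_r$ and $v\in1+I_s$, write $u=1+A$, $v=1+B$. Then $uv-vu=AB-BA\in I_{r+s}$ and $[u,v]=1+(uv-vu)u^{-1}v^{-1}\in1+I_{r+s}$. As $\mu(F)\subset1+I_1$, induction on $q$ finishes. $\square$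

## 4. The complement of the two spheres

This section computes the homology of $C$ that we need.

**Lemma 8.** *$C$ is path connected, $H_2(C)=0$, and inclusions induce an isomorphism*
$$H_1(C)\cong H_1(S^4-\Sigma)\oplus H_1(S^4-\hat\Sigma)\cong\mathbb Z^2.$$
*With $\pi=\pi_1(C,f(x_6))$ we have $H_1(\pi)=\mathbb Z^2$ and $H_2(\pi)=0$.*

*Proof.* By Fact 2, $\tilde H_0(S^4-\Sigma)=0$, $H_1(S^4-\Sigma)\cong\mathbb Z$, $H_2(S^4-\Sigma)=0$, and the same for $\hat\Sigma$. Since $\Sigma\cap\hat\Sigma=\emptyset$, the open sets $S^4-\Sigma$ and $S^4-\hat\Sigma$ cover $S^4$; they intersect in $C$, which contains $f(x_6)$ by (2). The Mayer–Vietoris sequence contains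
$$H_3(S^4)=0\to H_2(C)\to0\oplus0,\qquad H_2(S^4)=0\to H_1(C)\to\mathbb Z\oplus\mathbb Z\to H_1(S^4)=0,$$
and $H_1(S^4)=0\to\tilde H_0(C)\to0\oplus 0$. This gives the claims about $C$. Then $H_1(\pi)=H_1(C)$, and $H_2(\pi)=0$ by Fact 4. $\square$

Fix isomorphisms $\mathrm{lk}_\Sigma:H_1(S^4-\Sigma)\to\mathbb Z$ and $\mathrm{lk}_{\hat\Sigma}:H_1(S^4-\hat\Sigma)\to\mathbb Z$. We use the same names for their pullbacks to subsets of these complements, and to fundamental groups of such subsets. So $(\mathrm{lk}_\Sigma,\mathrm{lk}_{\hat\Sigma}):H_1(\pi)\to\mathbb Z^2$ is an isomorphism.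

## 5. The linking numbers are odd

**Proposition 9.** *The integers $a:=\mathrm{lk}_\Sigma(f(\ell))$ and $b:=\mathrm{lk}_{\hat\Sigma}(f(\hat\ell))$ are odd.*

By symmetry we treat $a$. Since $\Sigma$ may be wild, we compare $\mathrm{lk}_\Sigma$ with a linking number defined by a degree, which is stable under approximation. For maps $u:S^2\to\mathbb R^4$ and $v:S^1\to\mathbb R^4$ with disjoint images, let $\lambda(u,v)$ be the degree of
$$S^2\times S^1\to S^3,\qquad(s,t)\mapsto\frac{u(s)-v(t)}{|u(s)-v(t)|}.$$
It is invariant under homotopies of $(u,v)$ that keep the images disjoint.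

**Step 9.1: $\lambda(f|_S,f\circ\ell)$ is an integer multiple of $a$.** The purpose is to pass from $\lambda$ to $a$. Put $u=f|_S$ and
$$\Phi:S\times(\mathbb R^4-\Sigma)\to S^3,\qquad\Phi(s,y)=\frac{u(s)-y}{|u(s)-y|}.$$
For $v:S^1\to\mathbb R^4-\Sigma$ the map defining $\lambda(u,v)$ is $\Phi\circ(\mathrm{id}\times v)$, so $\lambda(u,v)=\Phi_*([S]\times v_*[S^1])\in H_3(S^3)=\mathbb Z$. The map $h\mapsto\Phi_*([S]\times h)$ is a homomorphism $H_1(\mathbb R^4-\Sigma)\to\mathbb Z$. Removing a point from a 4-manifold does not change $H_1$, because the relative groups $H_1$ and $H_2$ of (manifold, manifold minus point) vanish. So $H_1(\mathbb R^4-\Sigma)\cong H_1(S^4-\Sigma)\cong\mathbb Z$ via $\mathrm{lk}_\Sigma$. A homomorphism $\mathbb Z\to\mathbb Z$ is multiplication by an integer $d_0$, so $\lambda(f|_S,f\circ\ell)=d_0a$. We do not need to know $d_0$.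

**Step 9.2: a PL approximation.** The purpose is to bring in Fact 3. Extend $f|_K$ continuously over $T$, which is possible since $\mathbb R^4$ is contractible. By (3) and compactness, $f(\sigma)$ and $f(\tau)$ have positive distance for all disjoint 2-simplices $\sigma,\tau$ of $K$. By (2), $f(S)$ and $f(\ell)$ have positive distance. Choose $\delta>0$ with $3\delta$ less than all these distances. Let $g:\Delta_6^2\to\mathbb R^4$ be a PL general position map within $\delta$ of the extended $f$. Then $g(\sigma)\cap g(\tau)=\emptyset$ for all disjoint 2-simplices $\sigma,\tau$ of $K$, and $g(S)\cap g(\ell)=\emptyset$. The only other disjoint pairs of 2-simplices of $\Delta_6^2$ are $\{T,\tau\}$ with $\tau\subset\{x_0,x_1,x_2,x_3\}$, that is, $\tau$ one of the four triangles of $S$. So by Fact 3, $g(T)$ and $g(S)$ meet in an odd number of points. By general position these intersections are transverse and lie in the interiors of simplices on which $g$ is linear, and each comes from exactly one pair $(s,t)\in S\times T$.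

**Step 9.3: $\lambda(f|_S,f\circ\ell)$ is odd.** We count those intersections as a degree. Let
$$G:S\times T\to\mathbb R^4,\qquad G(s,t)=g(s)-g(t).$$
It has no zeros on $\partial(S\times T)=S\times\partial T$, because $g(S)\cap g(\ell)=\emptyset$. Its zeros are the intersection points just counted, an odd number. Near each zero, transversality makes $G$ a linear isomorphism up to a translation in the source, so its local degree is $\pm1$. Let $V$ be $S\times T$ with small open balls around the zeros removed; $V$ is a compact oriented 4-manifold with boundary. Since $G/|G|$ is defined on all of $V$, its degree on $\partial V$ is zero, so its degree on $S\times\partial T$ equals the sum of the local degrees. Up to sign, which depends on orientations, this degree is $\lambda(g|_S,g\circ\ell)$. A sum of an odd number of terms $\pm1$ is odd, so $\lambda(g|_S,g\circ\ell)$ is odd. The straight-line homotopy from $f$ to $g$ moves points by less than $\delta$, so it keeps the images of $S$ and $\ell$ disjoint. Hence $\lambda(f|_S,f\circ\ell)$ is odd.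

By Step 9.1, $d_0a$ is odd, so $a$ is odd. $\square$

## 6. The cone over $\ell$, and what a PL cone point would give

In the idealization of Section 1, $f(\ell)$ was a power of a meridian. Why should this hold, even approximately? In $K$ there is the cone
$$x_0*\ell=x_0x_4x_5\cup x_0x_5x_6\cup x_0x_4x_6,$$
which meets $S\cup\hat S$ only in $x_0$. Sliding $\ell$ along the cone towards $x_0$ moves $f(\ell)$, inside $C$, to a loop arbitrarily close to the point $f(x_0)\in\Sigma$. So we need to understand $\pi_1$ of the complement of $\Sigma$ near one of its points.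

Suppose first that $f$ is a PL embedding. Triangulate so that $f(x_0)$ is a vertex and $\Sigma$ a subcomplex. The star $B$ of $f(x_0)$ is a cone over its link, a 3-sphere, and $B\cap\Sigma$ is the cone over a knot $J$ in that 3-sphere. So $B-\Sigma\cong(S^3-J)\times(0,1]$, and its fundamental group $G$ is a knot group, with $G_{ab}=\mathbb Z$. Let $t\in G$ generate $G_{ab}$. By the example after Fact 5, $G=\langle t\rangle\Gamma_qG$ for every $q$. So modulo $\Gamma_q$ the pushed-in loop is a power of $t$, whatever the knot.

For a topological sphere there is no cone structure, and nothing provides a ball $U$ around $z=f(x_0)$ with $H_1(U-\Sigma)=\mathbb Z$. Even for smooth spheres a given ball can fail. Let $\Sigma$ be the rounded boundary of a wide slab of thickness $h$ in $\mathbb R^3\times0$, and let $U$ be a ball centered in the middle of the bottom face, with radius larger than $h$ but much smaller than the width. Then $\Sigma\cap U$ consists of two parallel disks and $H_1(U-\Sigma)=\mathbb Z^2$. A ball $U'$ of radius less than $h$ around the same point sees only one sheet, and the image of $H_1(U'-\Sigma)$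 in $H_1(U-\Sigma)$ is infinite cyclic. For a wild $\Sigma$ we have no guarantee that shrinking ever yields a good ball. What always holds is the second statement: the *image*, from a small ball to a larger one, is cyclic on $H_1$. This is the idea. Replace one good ball by a nested chain of balls, and pay one ball for each step down the lower central series.

## 7. Pairs of concentric balls around a point of $\Sigma$

We shall use that $\Sigma$ has empty interior in $\mathbb R^4$. Otherwise a small open 4-ball would lie in $\Sigma$ and miss a point of it, hence inject continuously into $\mathbb R^2\subset\mathbb R^4$ with non-open image, contradicting invariance of domain.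

**Lemma 10.** *Let $z\in\Sigma$ and let $U\subset\mathbb R^4$ be an open round ball centered at $z$. There is a smaller ball $U'\subset U$ centered at $z$ such that*

(a) *any two points of $U'-\Sigma$ can be joined by a path in $U-\Sigma$;*

(b) *there is $\tau\in H_1(U-\Sigma)$ with $\mathrm{lk}_\Sigma(\tau)=1$ such that the image of $H_1(U'-\Sigma)\to H_1(U-\Sigma)$ lies in $\mathbb Z\tau$.*

*The same then holds for every smaller concentric ball in place of $U'$.*

*Proof.*

**Step 10.1: set-up.** We separate the part of $\Sigma$ near $z$ from the rest. Since $\Sigma\cong S^2$, choose an open disk $D\ni z$ in $\Sigma$ with $D\subset U$ such that $E=\Sigma-D$ is a closed disk. Choose a ball $U'\subset U$ around $z$ missing the compact set $E\not\ni z$. Put $W=U-E$ and $W'=S^4-E$, both open. Then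
$$W-D=U-\Sigma,\qquad W'-D=S^4-\Sigma,\qquad D\subset W.$$

**Step 10.2: the local relative groups are global.** The purpose is to compute $H_i(W,U-\Sigma)$ without any knowledge of $\Sigma$ inside $U$. The space $W'$ is the union of its open subsets $W$ and $S^4-\Sigma$, whose intersection is $U-\Sigma$. Excision gives $H_i(W,U-\Sigma)\cong H_i(W',S^4-\Sigma)$. As $E$ is a disk, $\tilde H_*(W')=0$ by Fact 2. Hence
$$H_i(W,U-\Sigma)\cong H_i(W',S^4-\Sigma)\xrightarrow[\ \partial\ ]{\cong}\tilde H_{i-1}(S^4-\Sigma).\tag{1}$$

**Step 10.3: factor the inclusion through these groups.** The set $U'-\Sigma$ is nonempty, and $U'\subset W$ is contractible, so $\partial:H_i(U',U'-\Sigma)\to\tilde H_{i-1}(U'-\Sigma)$ is an isomorphism. By naturality of $\partial$ for $(U',U'-\Sigma)\to(W,U-\Sigma)$, the map $\tilde H_{i-1}(U'-\Sigma)\to\tilde H_{i-1}(U-\Sigma)$ factors as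
$$\tilde H_{i-1}(U'-\Sigma)\cong H_i(U',U'-\Sigma)\to H_i(W,U-\Sigma)\xrightarrow{\ \partial\ }\tilde H_{i-1}(U-\Sigma).\tag{2}$$

**Step 10.4: read off (a) and (b).** For $i=1$, the group $H_1(W,U-\Sigma)$ is $\tilde H_0(S^4-\Sigma)=0$ by (1). So $\tilde H_0(U'-\Sigma)\to\tilde H_0(U-\Sigma)$ is zero, which is (a). For $i=2$, $H_2(W,U-\Sigma)\cong H_1(S^4-\Sigma)\cong\mathbb Z$. Let $\tau\in H_1(U-\Sigma)$ be the $\partial$-image of a generator. By (2), the image of $H_1(U'-\Sigma)$ lies in $\mathbb Z\tau$. By naturality of $\partial$ for $(W,U-\Sigma)\to(W',S^4-\Sigma)$, the composite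
$$H_2(W,U-\Sigma)\xrightarrow{\partial}H_1(U-\Sigma)\to H_1(S^4-\Sigma)$$
is the isomorphism (1), so $\mathrm{lk}_\Sigma(\tau)=\pm1$, and it is $1$ for the right choice of generator. This is (b). If $U''\subset U'$ is a smaller concentric ball, then $U''-\Sigma\subset U'-\Sigma$, and (a), (b) are inherited. $\square$

To identify $H_1(U-\Sigma)$ with an abelianized fundamental group we also need connectedness on the nose.

**Lemma 11.** *$U-\Sigma$ is path connected for every open round ball $U\subset\mathbb R^4$ centered at a point of $\Sigma$.*

*Proof.* Since $\Sigma$ has empty interior, $U-\Sigma$ is dense in $U$. Suppose $U-\Sigma=A\sqcup B$ with $A,B$ open and nonempty. With closures in $U$, $U=\bar A\cup\bar B$, and by connectedness of $U$ there is $z'\in\bar A\cap\bar B$. If $z'\notin\Sigma$, then $z'$ lies in one of the disjoint open sets $A,B$, hence not in the closure of the other. So $z'\in\Sigma$. Apply Lemma 10(a) to a ball $N\subset U$ centered at $z'$: any two points of $N'-\Sigma$ are joined by a path in $N-\Sigma\subset U-\Sigma$. But $N'-\Sigma$ meets both $A$ and $B$, a contradiction.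 So $U-\Sigma$ is connected and, being open, path connected. $\square$

## 8. A chain of $q$ balls makes $[f(\ell)]$ a power modulo $\Gamma_q$

**Proposition 12.** *For every $q\ge2$ there is $s\in\pi$ with $(\mathrm{lk}_\Sigma,\mathrm{lk}_{\hat\Sigma})(s)=(1,0)$ and*
$$[f(\ell)]\equiv s^a\pmod{\Gamma_q\pi}.$$

*Proof.*

**Step 12.1: slide $\ell$ into a chain of balls.** Let $z=f(x_0)\in\Sigma$. Since $z\notin\hat\Sigma$, Lemma 10 lets us choose concentric balls $U_1\supset U_2\supset\dots\supset U_q$ around $z$ with $U_1\cap\hat\Sigma=\emptyset$ such that each pair $(U_j,U_{j+1})$ is a pair $(U,U')$ as in Lemma 10. Then $U_j-\Sigma\subset C$ for all $j$.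

The cone $x_0*\ell$ lies in $K$ and meets $S\cup\hat S$ only in $x_0$, so by (2) $f$ maps $(x_0*\ell)\setminus\{x_0\}$ into $C$. For small $\varepsilon>0$ the parallel loop $\ell_\varepsilon=(1-\varepsilon)x_0+\varepsilon\ell$ satisfies $f(\ell_\varepsilon)\subset U_q-\Sigma$ by continuity. Fix such an $\varepsilon$, let $p_0=f((1-\varepsilon)x_0+\varepsilon x_6)$, and put $G_j=\pi_1(U_j-\Sigma,p_0)$. Inclusions, followed by transport along the $f$-image of the segment from $(1-\varepsilon)x_0+\varepsilon x_6$ to $x_6$ (which lies in $C$), give homomorphisms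
$$G_q\to G_{q-1}\to\dots\to G_1\to\pi.$$
The parallel loops between $\ell_\varepsilon$ and $\ell$ form a free homotopy in $(x_0*\ell)\setminus\{x_0\}$ whose base point traces this segment. So the class of $f(\ell_\varepsilon)$ in $G_q$ maps to $[f(\ell)]\in\pi$.

**Step 12.2: one ball down, modulo $\Gamma_2$.** This translates Lemma 10(b) into groups. By Lemma 11, $H_1(U_j-\Sigma)=(G_j)_{ab}$. For $1\le j<q$ choose $t_j\in G_j$ whose class is the $\tau$ of Lemma 10(b) for the pair $(U_j,U_{j+1})$. Then $\mathrm{lk}_\Sigma(t_j)=1$, the image of $(G_{j+1})_{ab}$ in $(G_j)_{ab}$ lies in $\mathbb Z[t_j]$, and so $G_{j+1}$ maps into $\langle t_j\rangle\Gamma_2G_j$.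

**Step 12.3: one ball down pushes $\Gamma_m$ into $\Gamma_{m+1}$.** This replaces the identity $\Gamma_2=\Gamma_3$ of knot groups. Let $m\ge2$ and $1\le j<q$. By naturality in Fact 5, the image of $\Gamma_mG_{j+1}$ in $\Gamma_mG_j/\Gamma_{m+1}G_j$ is the image of the composite
$$((G_{j+1})_{ab})^{\otimes m}\to((G_j)_{ab})^{\otimes m}\to\Gamma_mG_j/\Gamma_{m+1}G_j.$$
The image of the first map lies in the subgroup generated by $[t_j]^{\otimes m}$, which goes to the class of the left-normed commutator $[t_j,\dots,t_j]=1$, since $m\ge2$. So the composite is trivial: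
$$\Gamma_mG_{j+1}\ \text{ maps into }\ \Gamma_{m+1}G_j.\tag{3}$$

**Step 12.4: induction on the depth.** We prove, for $2\le m\le q$:

$(C_m)$ *For each $j\ge1$ with $j+m-1\le q$, the image of $G_{j+m-1}$ in $G_j$ lies in $\langle s\rangle\Gamma_mG_j$ for some $s\in G_j$ with $\mathrm{lk}_\Sigma(s)=1$.*

$(C_2)$ is Step 12.2, with $s=t_j$. Assume $(C_m)$, with $m<q$, and let $j+m\le q$. By $(C_m)$ at $j+1$, $G_{j+m}$ maps into $\langle s\rangle\Gamma_mG_{j+1}$ for some $s\in G_{j+1}$ with $\mathrm{lk}_\Sigma(s)=1$. Let $\bar s$ be the image of $s$ in $G_j$. By (3), $G_{j+m}$ maps into $\langle\bar s\rangle\Gamma_{m+1}G_j$, and $\mathrm{lk}_\Sigma(\bar s)=1$ because $\mathrm{lk}_\Sigma$ is pulled back from $S^4-\Sigma$. This is $(C_{m+1})$.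

**Step 12.5: push forward to $\pi$ and find the exponent.** Apply $(C_q)$ with $j=1$ to the class of $f(\ell_\varepsilon)$ and map to $\pi$. Writing $s$ again for the image in $\pi$, we get $[f(\ell)]\equiv s^i$ modulo $\Gamma_q\pi$ for some $i\in\mathbb Z$, with $\mathrm{lk}_\Sigma(s)=1$. Up to change of base point, $s$ is carried by a loop in the ball $U_1\subset S^4-\hat\Sigma$, which is contractible, so $\mathrm{lk}_{\hat\Sigma}(s)=0$. Since $q\ge2$, $\mathrm{lk}_\Sigma$ vanishes on $\Gamma_q\pi$. Evaluating it on both sides gives $i=a$. $\square$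

The element $s$ depends on $q$, but the exponent $a$ does not. By symmetry, with transport from $f(\hat x_6)$ to $f(x_6)$ along $f(e)\subset C$: for every $q\ge2$ there is $\hat s\in\pi$ with $(\mathrm{lk}_\Sigma,\mathrm{lk}_{\hat\Sigma})(\hat s)=(0,1)$ and $[f(e\hat\ell e^{-1})]\equiv\hat s^{\,b}$ modulo $\Gamma_q\pi$.

## 9. From $\pi$ to the free group on two letters

**Proposition 13.** *Let $F$ be free on $x,y$. For every $q\ge2$ there is $d\in F$ with*
$$x^ay^b\equiv d^k\pmod{\Gamma_qF}.\tag{4}$$

*Proof.*

**Step 13.1: $f(\gamma)$ is a $k$-th power.** This uses the piece $M_k$. Let $*\in\partial D^2\subset M_k$ be the point at which the attaching map starts to traverse $\gamma$, so that $*\mapsto x_6$. We have $\pi_1(M_k,*)\cong\mathbb Z$, and the boundary loop is $\pm k$ times a generator. The composite $M_k\to X_k\xrightarrow fS^4$ has image in $C$ by (2). So $[f(\gamma)]=c^k$ for some $c\in\pi$, the image of a suitably chosen generator.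

**Step 13.2: insert Proposition 12.** As $\gamma=\ell\cdot(e\hat\ell e^{-1})$, for every $q\ge2$ we have
$$s^a\,\hat s^{\,b}\equiv c^k\pmod{\Gamma_q\pi}.$$

**Step 13.3: transfer to $F$.** Although $\pi$ may be complicated, modulo $\Gamma_q$ it is free nilpotent. Let $\phi:F\to\pi$ send $x\mapsto s$, $y\mapsto\hat s$. On $H_1$ it is an isomorphism, because $H_1(\pi)=\mathbb Z^2$ by $(\mathrm{lk}_\Sigma,\mathrm{lk}_{\hat\Sigma})$, with $s\mapsto(1,0)$ and $\hat s\mapsto(0,1)$. On $H_2$ it is onto, because $H_2(\pi)=0$ by Lemma 8. By Fact 6, $F/\Gamma_qF\cong\pi/\Gamma_q\pi$. Let $d\in F$ represent the preimage of the class of $c$. Then $x^ay^b$ and $d^k$ have the same image in $\pi/\Gamma_q\pi$, so they agree in $F/\Gamma_qF$. $\square$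

The integers $a,b$ depend only on $f$; the element $d=d_q$ may change with $q$. So we may choose $q$ as large as we like in terms of $a$ and $b$.

## 10. Weighted lowest terms in $\mathbb F_p\langle\langle X,Y\rangle\rangle$

**Proposition 14.** *Let $a,b$ be nonzero integers, $k\ge2$ and $q=\max(|a|,|b|)+1$. Then no $d\in F$ satisfies (4).*

The computation for $k=a=b=3$ in Section 1 is the model: the lowest part $X^3+Y^3$ cannot be a cube. One thing breaks in general. For $k=3$, $a=3$, $b=9$, the image of $x^ay^b$ is $1+X^3+Y^9+\cdots$, with lowest part $X^3$ in ordinary degree, and this *is* a cube. The cure is to give $X$ weight 3 and $Y$ weight 1. Then $X^3$ and $Y^9$ both have weight 9, and a cube root of $X^3+Y^9$ would have the form $\epsilon X+\epsilon'Y^3$, whose cube contains $XXY^3$.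

*Proof.* Suppose $d$ satisfies (4).

**Step 14.1: reduce to $p$-th powers.** As $q\ge2$, abelianizing (4) gives $k\mid a$ and $k\mid b$. Let $p$ be a prime dividing $k$. Then $p\mid a$ and $p\mid b$, so we can write
$$a=p^{\alpha+1}a',\qquad b=p^{\beta+1}b',\qquad\alpha,\beta\ge0,\quad p\nmid a'b'.$$
Use the Magnus homomorphism $\mu$ over $\mathbb F_p$ and write $\mu(d^{k/p})=1+D$ with $D$ of zero constant term. In characteristic $p$, $(1+D)^p=1+D^p$ and $(1+X)^{p^{\alpha+1}}=1+X^{p^{\alpha+1}}$, and similarly for $Y$. Since $\mu(\Gamma_qF)\subset1+I_q$, (4) gives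
$$L:=\bigl(1+X^{p^{\alpha+1}}\bigr)^{a'}\bigl(1+Y^{p^{\beta+1}}\bigr)^{b'}-1\equiv D^p\pmod{I_q}.\tag{5}$$
Here $a'$ or $b'$ may be negative, in which case the power is taken in the unit group $R^\times$.

**Step 14.2: choose weights that balance the two leading terms.** Put $w(X)=p^\beta$ and $w(Y)=p^\alpha$, additive on words, and set $n=p^{\alpha+\beta}$, $N=pn$. The words occurring in $L$ are among $X^{ip^{\alpha+1}}Y^{jp^{\beta+1}}$ with $i,j\ge0$ and $i+j\ge1$, of weight $(i+j)N$. So the lowest-weight part of $L$ has weight $N$ and equals
$$a'X^{p^{\alpha+1}}+b'Y^{p^{\beta+1}}\ne0.$$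

**Step 14.3: the error term in (5) does not matter.** A word of weight $\le N$ has length at most
$$\frac N{\min(p^\alpha,p^\beta)}=p^{1+\max(\alpha,\beta)}\le\max(|a|,|b|)<q,$$
since $p^{\alpha+1}\le|a|$ and $p^{\beta+1}\le|b|$. No such word occurs in an element of $I_q$. So $L$ and $D^p$ agree in all weights $\le N$.

**Step 14.4: coefficients of a $p$-th power.** Let $E$ be a combination of words of one weight $m>0$, and let $w_1,\dots,w_p$ be words of weight $m$. We claim that *the coefficient of $w_1w_2\cdots w_p$ in $E^p$ is the product of the coefficients of $w_1,\dots,w_p$ in $E$.* Indeed, both letters have positive weight, so the weights of the prefixes of a word strictly increase. Hence a word of weight $pm$ factors in at most one way into $p$ consecutive words of weight $m$, and only this factorization contributes. In particular $E\ne0$ implies $E^p\ne0$: if $w$ occurs in $E$, then $w^p$ occurs in $E^p$.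

**Step 14.5: the lowest part of $D$ has weight $n$.** If $D=0$, or if the lowest weight occurring in $D$ exceeds $n$, then $D^p$ has no part of weight $N=pn$, while $L$ has one. This contradicts Step 14.3. If the lowest weight of $D$ is $m<n$, with lowest part $E\ne0$, then the part of $D^p$ of weight $pm<N$ is $E^p\ne0$, while $L$ has no part of that weight, again a contradiction. So the lowest part $E$ of $D$ has weight $n$. Comparing weight $N$,
$$E^p=a'X^{p^{\alpha+1}}+b'Y^{p^{\beta+1}}.\tag{6}$$

**Step 14.6: a mixed word appears.** The only power of $X$ of weight $n=p^{\alpha+\beta}$ is $X^{p^\alpha}$, and the only power of $Y$ is $Y^{p^\beta}$. Let $\epsilon,\epsilon'$ be their coefficients in $E$. Setting $Y=0$ in (6) gives $\epsilon^p=a'\ne0$ in $\mathbb F_p$, and setting $X=0$ gives $\epsilon'^p=b'\ne0$. By Step 14.4, the word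
$$(X^{p^\alpha})^{p-1}\cdot Y^{p^\beta}=X^{(p-1)p^\alpha}Y^{p^\beta}$$
has coefficient $\epsilon^{p-1}\epsilon'\ne0$ in $E^p$. Since $p\ge2$, this word involves both letters, so it does not occur on the right-hand side of (6). This is a contradiction. $\square$

*Proof of Theorem 1.* Suppose $f$ satisfies (1)–(3). By Proposition 9, $a$ and $b$ are odd, hence nonzero. By Proposition 13, equation (4) is solvable for every $q\ge2$, in particular for $q=\max(|a|,|b|)+1$. This contradicts Proposition 14. So no such $f$ exists. A topological embedding would be such an $f$, so for every odd $k>1$, and indeed for every $k\ge2$, $X_k$ does not embed topologically in $\mathbb R^4$. $\blacksquare$
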